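# Doubly primitive knots in connected sums of two lens spaces, and annuli with a band

Throughout, 3-manifolds are closed and orientable unless they are visibly handlebodies, knot exteriors or pieces of such. A curve on a surface is a simple closed curve, and a once-punctured torus is a torus with an open disk removed. We write $\mathcal N(\cdot)$ for a thin regular neighborhood.

## 1. An annulus with a band on a genus two surface

Let $\Sigma$ be a closed oriented surface of genus $2$ and $a\subset\Sigma$ a nonseparating curve. Let $A$ be a thin annular neighborhood of $a$, with $\partial A=a^+\cup a^-$. Let $R\subset\Sigma\setminus\mathrm{int}\,A$ be a rectangle that meets $\partial A$ exactly in two opposite sides, one in $a^+$ and one in $a^-$. Its core $\delta$ is an arc joining $a^+$ to $a^-$; we say that $\delta$ (or $R$) joins the two sides of $a$. Such arcs exist because $a$ does not separate. Put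
$$e(a,\delta)=\partial(A\cup R).$$
Up to isotopy this depends only on $a$ and $\delta$, because $R$ can be shrunk to a thin neighborhood of $\delta$.

The surface $A\cup R$ is an annulus with a band joining its two boundary circles. It has Euler characteristic $-1$ and connected boundary, so it is a once-punctured torus. The rest of $\Sigma$ has Euler characteristic $-1$ and one boundary circle. It is connected, since each of its components must have boundary, so it is a once-punctured torus too. Hence $e(a,\delta)$ is separating and essential in $\Sigma$.

Now let $K\subset\Sigma$ be a curve transverse to $a$, with $A$ so thin that $K\cap A$ consists of $|a\cap K|$ spanning arcs. Suppose that $R\cap K$ consists of $m\ge 0$ arcs parallel to $\delta$, which join the side of $R$ in $a^+$ to the side in $a^-$ and miss the two long sides. The curve $e(a,\delta)$ is the union of $a^+\setminus R$, $a^-\setminus R$ and the long sides of $R$. Of the $|a\cap K|$ points of $K$ on $a^+$, exactly $m$ lie in $R$, and the same holds on $a^-$. Therefore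
$$|e(a,\delta)\cap K|=2|a\cap K|-2m. \tag{1}$$

We use (1) with $m=0$, when $\delta$ misses $K$; with $m=1$, when $R$ is a thin neighborhood of one component $\kappa$ of $K$ cut along $a$ that joins the two sides of $a$ (we then write $e(a,\kappa)$); and with a rectangle that carries many strands of $K$ at once. In the extreme case $m=|a\cap K|>0$, all of $K$ outside $A$ lies in $R$, so $K\subset A\cup R$.

Suppose next that $\Sigma$ is a Heegaard surface, $M=H_1\cup_\Sigma H_2$ with genus $2$ handlebodies $H_1,H_2$.

**Definition.** A *Haken circle* is an essential separating curve in $\Sigma$ that bounds a disk in $H_1$ and a disk in $H_2$. This property is invariant under isotopy in $\Sigma$.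

**Example 1.1.** Let $L_1,L_2$ have genus one splittings. Take the connected sum along balls that meet the two splitting tori in disks. The result has a genus $2$ splitting, and the circle $c$ along which the two punctured tori are joined bounds a disk on each side. So $c$ is a Haken circle. If $a$ is a nonseparating curve in one of the punctured tori, and $\delta$ joins the two sides of $a$ inside that punctured torus, then $e(a,\delta)$ is isotopic to $c$: cutting the punctured torus along $a$ gives a pair of pants with boundary $a^+,a^-,c$, and removing a neighborhood of an arc from $a^+$ to $a^-$ leaves an annulus between $e(a,\delta)$ and $c$. Arcs $\delta$ that run over the other side give other circles.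

**Lemma 1.2.** (i) If $a$ is nonseparating and bounds disks in both $H_1$ and $H_2$, then $e(a,\delta)$ is a Haken circle.

(ii) Let $a,b\subset\Sigma$ be disjoint nonseparating curves, $a$ bounding a disk in $H_1$ and $b$ bounding a disk in $H_2$. If $\delta$ joins the two sides of $b$ and misses $a$, then $e(b,\delta)$ is a Haken circle. If $\delta$ joins the two sides of $a$ and misses $b$, then $e(a,\delta)$ is a Haken circle.

*Proof.* If $a$ bounds a disk in $H_i$, then $a^+$ and $a^-$ bound parallel disks in $H_i$, and their band sum along $\delta$ is a disk in $H_i$ with boundary $e(a,\delta)$. This gives (i).

For (ii), $e=e(b,\delta)$ bounds a disk in $H_2$ by the same band sum. Let $Z$ be the once-punctured torus on the other side of $e$, the side not containing $b$. It contains $a$, because $a$ misses $b$ and $\delta$. Since $a$ is nonseparating in $\Sigma$, it bounds no disk in $Z$ and is not parallel to $\partial Z=e$. Hence $a$ is nonseparating in $Z$, and $Z$ cut along $a$ is a pair of pants. For an arc $\delta'$ in this pair of pants from one copy of $a$ to the other, the complement of $\mathcal N(a)\cup\mathcal N(\delta')$ in $Z$ is a collar of $e$. So $e$ is isotopic to $e(a,\delta')$, which bounds a disk in $H_1$. The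 last claim follows by exchanging the roles of $H_1$ and $H_2$. $\square$

The construction has two jobs in what follows. First, we fix a Haken circle that meets a given knot $K\subset\Sigma$ as few times as possible. Lemma 1.2 and (1) then forbid many configurations of $K$, since each of them would produce a Haken circle with fewer crossings. Second, when everything has been forbidden that can be, we find a curve $\hat w$, which is not asked to bound a disk, and a rectangle containing all strands of $K$ outside a neighborhood of $\hat w$. Then $K$ lies in the once-punctured torus $A\cup R$, and this surface turns out to be a page of an open book of $M$. The next section explains why one wants that.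

## 2. Doubly primitive knots and plumbed Hopf bands

A 3-manifold is *non-prime* if it is a nontrivial connected sum. A knot is *hyperbolic* if its exterior admits a complete hyperbolic metric of finite volume.

**Definition.** A knot $K$ in $M$ is *doubly primitive* if it lies on a genus $2$ Heegaard surface $\Sigma$ of $M$ such that each of the two handlebodies bounded by $\Sigma$ has a compressing disk whose boundary meets $K$ transversally in exactly one point.

Surgery on such a $K$ along the slope induced by $\Sigma$ produces a lens space.

**Example 2.1.** Take a genus one splitting torus with $H_1(\text{torus})=\mathbb Z^2$, meridians $a_1=(1,0)$ and $b_1=(1,p)$, where $p\ne\pm1$, and intersection form $(x,y)\cdot(x',y')=xy'-yx'$. The straight curve $K$ of class $(0,1)$ satisfies $a_1\cdot K=b_1\cdot K=1$, so it meets straight curves of both classes once. Form the connected sum with another lens space along a ball away from these curves, as in Example 1.1. Then $K$ lies on the genus $2$ surface and is doubly primitive. It misses the connected sum sphere, so its exterior is reducible and it is not hyperbolic.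

**Lens spaces.** $L(r,1)$ is the result of $-r$ surgery on the unknot in $S^3$. Thus $L(\pm1,1)=S^3$, and $L(0,1)=S^1\times S^2$ counts as a lens space. Orientations will not matter: $r,s$ range over integers of both signs and homeomorphisms need not preserve orientation.

**Open books.** Let $F$ be a compact oriented surface with boundary and $\varphi:F\to F$ a homeomorphism fixing $\partial F$ pointwise. The open book with page $F$ and monodromy $\varphi$ is $F\times[0,1]$ modulo $(x,1)\sim(\varphi(x),0)$ for all $x$, and $(x,t)\sim(x,t')$ for $x\in\partial F$. The image of $\partial F$ is a fibered link with fibers the pages $F\times\{t\}$. Up to homeomorphism, the open book with its pages depends only on $F$ and on the isotopy class of $\varphi$ rel boundary up to conjugation. Replacing $\varphi$ by $\varphi^{-1}$ only reverses the direction of the pages, via $t\mapsto1-t$. A genus one fibered knot is one whose fiber is a once-punctured torus.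

**Hopf bands.** The $r$-Hopf band is the fibered link in $L(r,1)$ whose fiber is an annulus and whose monodromy is $r$ Dehn twists along the core curve. For $r=\pm1$ it is the usual Hopf band in $S^3$. For $r=0$ the monodromy is the identity. The interval direction times the $t$-circle, with the $t$-circle collapsed over both ends of the interval, is a $2$-sphere, and the core direction contributes a factor $S^1$; so the manifold is $S^1\times S^2$, as it should be.

**The knots $K^{p,q}_{r,s}$.** Let $r,s\ne\pm1$. Plumbing the $r$-Hopf band with the $s$-Hopf band means gluing the two annuli along squares, each a neighborhood of a spanning arc, so that the cores cross. This gives a genus one fibered knot in $L(r,1)\#L(s,1)$. Its fiber $F$ is a once-punctured torus, and the cores $h,h'$ of the two annuli are curves on $F$ meeting transversally once. A *slope* is a pair of coprime integers $(p,q)$ up to overall sign. $K^{p,q}_{r,s}$ is the essential curve on $F$ of class $\pm(p[h]+q[h'])$, regarded as a knot in $L(r,1)\#L(s,1)$. For instance $K^{1,0}_{r,s}=h$ and $K^{0,1}_{r,s}=h'$. As $(p,q)$ varies we get exactly the essential curves lying in a fiber. We write $K=K^{p,q}_{r,s}$ if some homeomorphism, not necessarily orientation-preserving,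 from the manifold containing $K$ to $L(r,1)\#L(s,1)$ carries $K$ to $K^{p,q}_{r,s}$.

For $r,s\ne\pm1$ with $(r,s)\ne(0,0)$ the knots $K^{p,q}_{r,s}$ are doubly primitive. The question, posed as a conjecture in Kenneth L. Baker, "A Cabling Conjecture for Knots in Lens Spaces", arXiv:1306.0596 (2013), goes the other way: is every hyperbolic doubly primitive knot in a non-prime manifold one of these? The answer is yes.

**Theorem 2.2.** Let $K$ be a hyperbolic doubly primitive knot in a non-prime manifold $M$. Then $K=K^{p,q}_{r,s}$ for some slope $(p,q)$ and integers $r,s\ne\pm1$; one can take $|r|\ge2$.

It follows from a statement that does not mention hyperbolicity.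

**Theorem 2.3.** Let $K$ be a doubly primitive knot in a non-prime manifold $M$, lying on $\Sigma$ as in the definition. Then one of the following holds.

* There is a $2$-sphere in $M$ that meets $\Sigma$ in one circle transverse to $K$, separates $M$ into two pieces neither of which is a ball, and meets $K$ in $0$ or $2$ points.
* $K=K^{p,q}_{r,s}$ for some slope $(p,q)$ and integers $r,s$ with $|r|\ge2$, $s\ne\pm1$.

We use the following known facts.

* Haken's lemma: if $M$ contains an essential sphere, then some essential sphere meets a given Heegaard surface in one circle.
* Nielsen: the kernel of $\mathrm{Aut}\,F_2\to GL_2(\mathbb Z)$ is the group of inner automorphisms.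
* Stallings, Gabai: a plumbing of open books is an open book whose monodromy is the composition of the two monodromies, extended by the identity.
* The exterior of a hyperbolic knot is irreducible and $\partial$-irreducible, and every incompressible properly embedded annulus in it is $\partial$-parallel.

**Theorem 2.3 implies Theorem 2.2.** The purpose of this step is to see that hyperbolicity excludes the sphere. Let $K$ be hyperbolic with exterior $E(K)$, and let $\hat S$ be a sphere as in the first alternative. It must be excluded in two cases.

If $\hat S\cap K=\emptyset$, then $\hat S$ bounds a ball in the irreducible manifold $E(K)$, hence in $M$; but neither side of $\hat S$ is a ball.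

If $|\hat S\cap K|=2$, then $\hat S\cap E(K)$ is an annulus whose boundary curves are meridians of $K$. If it were compressible, a meridian would bound a disk in $E(K)$, against $\partial$-irreducibility. So it is incompressible, hence parallel to an annulus $A'\subset\partial E(K)$ with meridional core. Then one side of $\hat S$ in $M$ is the product region $A'\times I$ together with the part $D^2\times I$ of the neighborhood of $K$ that is attached along $A'=\partial D^2\times I$. This is a ball, a contradiction. So the second alternative of Theorem 2.3 holds. $\square$

The remaining sections prove Theorem 2.3.

## 3. Primitive words in the free group on two letters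

An element of $F_2$ is primitive if it belongs to a basis. A proper power is never primitive, because its abelianization is not a primitive vector. The next lemma says how regular a primitive word is when written in syllables. It is our only algebraic input.

**Lemma 3.1.** Let $w=x^{i_1}y^{j_1}\cdots x^{i_N}y^{j_N}$ ($N\ge1$, all exponents nonzero) be primitive in $F(x,y)$. Then, after possibly exchanging $x$ and $y$, all $x$-exponents equal one $\varepsilon\in\{\pm1\}$ and all $y$-exponents lie in $\{n,n+1\}$ for some integer $n$.

*Proof.* **Step 1: primitive elements with equal abelianization are conjugate.** This reduces the lemma to exhibiting one good word per abelianization. Let $g=\theta(x)$ and $g'=\theta'(x)$ have the same abelianization, with $\theta,\theta'$ automorphisms. Then $\theta^{-1}\theta'$ acts on $\mathbb Z^2$ fixing $(1,0)$. Hence it acts as some automorphism $x\mapsto x$, $y\mapsto x^ky^{\pm1}$ does, and by Nielsen it differs from that one by an inner automorphism. So $\theta^{-1}(g')=\theta^{-1}\theta'(x)$ is conjugate to $x$, and $g'$ is conjugate to $\theta(x)=g$.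

**Step 2: normalizing the abelianization.** Cyclically reduced forms are unique up to cyclic permutation within a conjugacy class. The word $w$ is cyclically reduced and involves both letters, so it is not conjugate to $x^{\pm1}$ or $y^{\pm1}$. By Step 1 its abelianization is not $(\pm1,0)$ or $(0,\pm1)$. Being a primitive vector, it has both entries nonzero. Inverting generators preserves the form claimed in the lemma, since $\{n,n+1\}$ becomes $\{-n-1,-n\}$. So we may assume that the vector is $(m,n)$ with $m,n\ge1$ coprime. It now suffices to exhibit one primitive word, starting with $x$ and ending with $y$, with abelianization $(m,n)$ and all exponents positive, such that all exponents of one letter are $1$ and those of the other lie in some $\{k,k+1\}$. Indeed $w$ is then a cyclic permutation of it and has the same cyclic sequence of syllables.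

**Step 3: constructing the word.** We induct on $m+n$. If $m=1$ or $n=1$, take $xy^n$ or $x^my$. Otherwise $m\neq n$, and by symmetry (exchanging the letters and permuting cyclically) we may assume $2\le m<n$. Write $n=md+\rho$ with $1\le\rho<m$; here $\rho\neq 0$ because $m,n$ are coprime and $m\ge 2$. By induction there is a word for $(m,\rho)$. If its $x$-exponents were all $1$, it would have $m$ syllables $y^b$ with $b\ge1$, giving $\rho\ge m$, a contradiction. So its $y$-exponents are all $1$, and it is $\prod x^{c_i}y$ with $c_i\ge1$. Apply the automorphism $x\mapsto xy^d$, $y\mapsto y$. The result $\prod(xy^d)^{c_i}y$ is primitive, has all $x$-exponents $1$ and $y$-exponents in $\{d,d+1\}$, and has abelianization $(m,md+\rho)=(m,n)$. $\square$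

**Example 3.2.** For $(3,2)$ one gets $xyx^2y$. Applying $x\mapsto xy$ gives $xy\cdot y\cdot xy\,xy\cdot y=xy^2\,xy\,xy^2$, a primitive word for $(3,5)$.

## 4. A Haken circle with fewest crossings

Let $M=H_1\cup_\Sigma H_2$ be the splitting of Theorem 2.3, with $K\subset\Sigma$ oriented. This section sets up the data that the proof reads.

**$K$ is primitive on both sides.** This is what turns topology into words. If a disk $D\subset H_i$ meets $K$ once, then $\partial\mathcal N(K\cup\partial D)\subset\Sigma$ bounds in $H_i$ a band sum of two copies of $D$ along $K$. That disk cuts off from $H_i$ a solid torus with meridian disk $D$ which contains $K$ in its boundary; the remainder is another solid torus. So $K$ represents a generator of a free factor, that is, a primitive element of $\pi_1(H_i)=F_2$. In particular $[K]$ is a primitive vector in $H_1(H_i)$, and $[K]\ne0$ there.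

**Haken circles exist.** We need at least one to minimize over. $M$ is non-prime, so it contains an essential sphere, and by Haken's lemma some essential sphere $S$ meets $\Sigma$ in one circle. If that circle bounded a disk $E\subset\Sigma$, the spheres $(S\cap H_i)\cup E$ would bound balls $B_i\subset H_i$, because handlebodies are irreducible, and $S$ would bound the ball $B_1\cup_EB_2$. So the circle is essential in $\Sigma$, and it bounds a disk on each side. If it separates $\Sigma$ it is a Haken circle. If not, Lemma 1.2(i) produces one.

**Notation for a Haken circle $c$.** Write $\Sigma=T_1'\cup_cT_2'$ with once-punctured tori $T_i'$, and let $T_i$ be $T_i'$ capped by a disk. Let $\hat S$ be the sphere formed by a disk in $H_1$ and a disk in $H_2$ with boundary $c$. The disk in $H_1$ cuts $H_1$ into two solid tori $V_1,V_2$, and the disk in $H_2$ cuts $H_2$ into two solid tori $W_1,W_2$, so that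
$$M=L_1\#L_2,\qquad L_i=V_i\cup_{T_i}W_i .$$
If some $L_i$ were $S^3$, then $M$ would have a genus one splitting and would be prime. So $L_i\ne S^3$, and neither side of $\hat S$ is a ball.

Let $a_i,b_i\subset T_i'$ be the meridians of $V_i$ and $W_i$. They are unique up to isotopy in $T_i'$, and $a_1,a_2$ bound disjoint disks in $H_1$, while $b_1,b_2$ bound disjoint disks in $H_2$. Let $p_i=a_i\cdot b_i$. Then $p_i\ne\pm1$, since $L_i\ne S^3$. So either $p_i=0$, in which case $a_i=b_i$ up to isotopy, or $|p_i|\ge2$. Put
$$\alpha_i=a_i\cdot(\ ),\qquad \beta_i=b_i\cdot(\ )\qquad\text{on } H_1(T_i)=H_1(T_i',\partial T_i').$$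

**The choice.** From now on, $c$ is a Haken circle transverse to $K$ such that $|K\cap c|=2N$ is minimal among all Haken circles; the number is even because $c$ separates. If $N\ge1$, each of $K\cap T_1'$, $K\cap T_2'$ consists of $N$ arcs, and all of them are essential: otherwise an outermost inessential arc cobounds with an arc of $c$ a disk whose interior misses $K$, and pushing $c$ across this disk lowers $|K\cap c|$.

**Arcs in a once-punctured torus.** We want to know which families of disjoint arcs can occur. Let $\sigma\subset T_i'$ be an essential arc. If it separated $T_i'$, the two pieces would have one boundary circle each and Euler characteristics adding up to $0$, so one would be a disk, a contradiction. So $\sigma$ is nonseparating. With an orientation it determines a primitive class $u\in H_1(T_i)$; its slope is $u$ up to sign. Cutting $T_i'$ along $\sigma$ gives a connected surface of Euler characteristic $0$ with two boundary circles, an annulus. Each of its boundary circles consists of a copy of $\sigma$ and an arc of $c$, so its core has class $\pm u$. Let $\sigma'$ be an essential arc disjoint from $\sigma$.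

If both ends of $\sigma'$ lie on one circle of the annulus, $\sigma'$ cuts off a disk there. The disk must have the copy of $\sigma$ in its boundary, as $\sigma'$ is essential; so $\sigma'$ is parallel to $\sigma$. If $\sigma'$ joins the two circles, it meets the core once, so its class meets $u$ once. Hence disjoint essential arcs are parallel if they have the same slope, and otherwise their slopes have distance $1$. So at most three slopes occur in a family of disjoint arcs, and any two distinct ones form a basis.

**Lemma 4.1 (position of curves).** Given a system of disjoint essential arcs in $T_i'$ and a slope $\gamma$, there is a curve of slope $\gamma$ in $T_i'$ that meets each oriented arc of class $u$ in exactly $|\gamma\cdot u|$ points, all of the same sign.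

*Proof.* A rectangle between two parallel arcs can contain only further parallel arcs: an arc in it either joins its two sides on $c$, or has both ends on one such side and is inessential. So the arcs of each slope form one stack of parallel arcs, and it suffices to treat one arc for each occurring slope and to keep the others in a thin neighborhood of it. If only one slope occurs, add one disjoint arc of another slope. Two of the chosen arcs, of different slopes, cut $T_i'$ into a disk. Shrink the cap of $T_i$ to a point $0$. The two arcs become loops through $0$ that cut the torus into a square, so there is a homeomorphism to $\mathbb R^2/\mathbb Z^2$ carrying them to the coordinate loops. A third arc lies in the square and joins two corners. It does not return to the same corner, since it would be inessential, nor does it join adjacent corners, since it would be parallel to one of the first two. So it is isotopic to a diagonal. All chosen arcs are now straight loops through $0$, and a straight closed curve of slope $\gamma$ missing $0$ and, when $\gamma\cdot u=0$, missing the thin neighborhood of the loop of class $u$ has the required property. $\square$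

From now on $a_i$ and $b_i$ are, each separately, in such position with respect to $K\cap T_i'$; if $a_i$ and $b_i$ are isotopic, we use the same curve for both.

**The words.** Let $x,y$ be the generators of $\pi_1(H_1)$ dual to the disks bounded by $a_1,a_2$. Reading crossings of $K$ with $a_1\cup a_2$, we see that $K$ is represented by a cyclic word $W_1$ in which the arcs of $K$, in order, contribute alternately $x^{\alpha_1(u)}$ (for a $T_1'$-arc of class $u$) and $y^{\alpha_2(v)}$ (for a $T_2'$-arc of class $v$). Likewise $K$ gives a cyclic word $W_2$ in the generators $x',y'$ of $\pi_1(H_2)$, with $\beta_1,\beta_2$ in place of $\alpha_1,\alpha_2$. Both words represent primitive elements.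

**Small values of $N$.** If $N=0$, then $K$ lies in some $T_i'$, and $\hat S$ misses $K$, as in Example 2.1. If $N=1$, then $\hat S$ meets $K$ in two points. So for $N\le1$ the sphere $\hat S$ gives the first alternative of Theorem 2.3, and that theorem reduces to the following.

**Proposition 4.2.** If $N\ge2$, then $K=K^{p,q}_{r,s}$ for some slope $(p,q)$ and integers $r,s$ with $|r|\ge2$, $s\ne\pm1$.

Try $N=2$. If the four exponents of $W_1$ are nonzero, Lemma 3.1 gives, up to exchanging letters, $W_1=x^\varepsilon y^{j_1}x^\varepsilon y^{j_2}$ with $j_1,j_2\in\{n,n+1\}$, and $j_1\ne j_2$ since $(x^\varepsilon y^n)^2$ is not primitive. So the two $T_2'$-arcs have different values of $\alpha_2$. This suggests the plan for all $N$: read the shape of $K$ from two primitive words.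

**Where reading words stops.** Lemma 3.1 needs nonzero exponents. An arc of $K$ parallel to a meridian contributes exponent $0$, the neighboring syllables fuse, and primitivity says nothing about the individual arcs. For example $x^5y^0x^{-4}y^7=xy^7$ is primitive, though the list of exponents $5,0,-4,7$ shows none of the regularity in Lemma 3.1. To get past this point we use the minimality of $c$ and the circles $e(a,\delta)$ to show that no exponent is zero.

We assume $N\ge2$ from here on. The situation is symmetric under exchanging the indices $1,2$ and under exchanging $H_1,H_2$ (which exchanges the letters $a$ and $b$).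

## 5. No arc of $K$ is parallel to a meridian

We look at $K$ cut along one or two meridian curves. For a compact surface $P$ containing finitely many disjoint properly embedded arcs, called *edges*, a *region* is a component of the complement of the edges. A region *touches* a boundary circle if it contains a point of that circle.

**Lemma 5.1.** Let $P$ be compact and connected with at least one edge, and let $d^+,d^-$ be two boundary circles of $P$ such that every edge has an end on $d^+\cup d^-$. Then some region touches both $d^+$ and $d^-$.

*Proof.* Every region has an edge in its frontier, since $P$ is connected. If an edge has an end on $d^\pm$, then the regions on both of its sides touch $d^\pm$, near that end. So every region touches $d^+$ or $d^-$. If no region touched both, each region would have a well-defined label $+$ or $-$, and the label would not change on crossing an edge. As $P$ is connected, all labels would agree. But each of $d^+,d^-$ is touched by some region, a contradiction. $\square$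

**Lemma 5.2.** If $p_1=0$, then $K\cap T_1'$ has no arc of slope $a_1$ ($=b_1$). Similarly for index $2$.

*Proof.* This lemma handles zero exponents when the meridian bounds disks on both sides. Suppose there are $k_0\ge1$ such arcs. Every other $T_1'$-arc is disjoint from them, so its slope has distance $1$ from $a_1$. Hence $\mu:=|K\cap a_1|=N-k_0<N$. Let $P$ be $\Sigma$ cut along $a_1$, with new boundary circles $a^\pm$; it is connected. We claim that some component of $P\setminus K$ touches both $a^+$ and $a^-$.

If $\mu>0$, then $K\cap P$ consists of edges with ends on $a^\pm$, and Lemma 5.1 applies.

If $\mu=0$, then $K\subset P$ is a closed curve. If it separated $a^+$ from $a^-$ in $P$, it would be homologous to $\pm a_1$, hence zero in $H_1(H_1)$. If it separated $P$ with both circles on one side, it would be null-homologous. Both are impossible because $[K]\ne0$ in $H_1(H_1)$. So $P\setminus K$ is connected, and it touches both circles.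

Take an arc $\delta$ in such a component joining $a^+$ to $a^-$. By Lemma 1.2(i), $e(a_1,\delta)$ is a Haken circle, and by (1) with $m=0$ it meets $K$ in $2\mu<2N$ points. This contradicts the choice of $c$. $\square$

**Lemma 5.3.** $K$ does not have both an arc of slope $a_1$ in $T_1'$ and an arc of slope $b_2$ in $T_2'$. Similarly for $(b_1,a_2)$.

*Proof.* Here two curves, one bounding in each handlebody, play the role of the single curve in Lemma 5.2. Suppose there are $k_0\ge1$ arcs of slope $a_1$ in $T_1'$ and $l_0\ge1$ arcs of slope $b_2$ in $T_2'$. All other $T_1'$-arcs cross $a_1$ once, and all other $T_2'$-arcs cross $b_2$ once. So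
$$\mu:=|K\cap a_1|=N-k_0<N,\qquad \nu:=|K\cap b_2|=N-l_0<N .$$
Let $S$ be $\Sigma$ cut along $a_1\cup b_2$. It is two pairs of pants glued along $c$, a sphere with four holes, with boundary circles $a^\pm,b^\pm$. Each of $a^\pm$ carries $\mu$ ends of $K\cap S$, and each of $b^\pm$ carries $\nu$ ends.

**Step 1: what minimality forbids.** If a region of $S\setminus K$ touched both $a^+$ and $a^-$, an arc $\delta$ in it would join the two sides of $a_1$ and miss $b_2$ and $K$. Then $e(a_1,\delta)$ would be a Haken circle by Lemma 1.2(ii), meeting $K$ in $2\mu<2N$ points by (1). For $b^\pm$ we would get $2\nu<2N$ points. So: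
$$\text{no region touches both } a^+ \text{ and } a^-, \text{ and no region touches both } b^+ \text{ and } b^-. \tag{2}$$
In particular no edge joins $a^+$ to $a^-$ or $b^+$ to $b^-$, since the regions beside it would touch both circles.

**Step 2: edges are essential in $S$.** We need this to count ends later. Suppose an edge $\kappa$ cobounds a disk $D\subset S$ with an arc $\tau$ in one copy of $a_1$; the case of $b_2$ is the same. Since $c$ is essential in $\Sigma$ and misses $a_1$, $c\cap D$ consists of arcs with both ends on $\kappa$. If there are any, choose an outermost one, $\rho$: the disk $D'\subset D$ cut off by $\rho$ away from $\tau$ contains no other arc of $c$. Then $\partial D'=\rho\cup\kappa'$, where $\kappa'\subset\kappa$ is a component of $K\cap T_i'$ for some $i$, and $D'\subset T_i'$. So $\kappa'$ is inessential in $T_i'$, a contradiction. If $c\cap D=\emptyset$, then $D\subset T_1'$, and $\kappa$ is part of one $T_1'$-arc. Its endpoints are two distinct points of one copy of $a_1$, so they are distinct on $a_1$, and this $T_1'$-arc meets $a_1$ twice. But each $T_1'$-arc crosses $a_1$ at most once, a contradiction.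

**Step 3: the case $\mu=\nu=0$.** This is the case without edges. Here $K$ is a closed curve in the planar surface $S$, so it is homologous to a sum of boundary circles of $S$, and
$$[K]\in\{0,\ \pm[a_1],\ \pm[b_2],\ \pm[a_1]\pm[b_2]\}\subset H_1(\Sigma).$$
In $H_1(H_1)$ the class $[a_1]$ vanishes and $[b_2]$ becomes $\pm p_2[y]$. So $[K]$ becomes $0$ or $\pm p_2[y]$, which is not primitive, as $p_2\ne\pm1$. This is a contradiction.

**Step 4: the case $\mu+\nu>0$.** The goal is two incompatible inequalities. Edges exist and $K\cap S$ has no closed component. By (2), each edge is an $aa$-loop (both ends on the same one of $a^\pm$), a $bb$-loop (both ends on the same one of $b^\pm$), or an $ab$-edge. If there were no $bb$-loop, every edge would have an end on $a^+\cup a^-$, and Lemma 5.1 would give a region touching both, against (2). Likewise there is an $aa$-loop. So both kinds of loops exist.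

Let $\lambda$ be an $aa$-loop, say at $a^+$; so $\mu\ge2$. It cuts $S$ into two components, each containing at least one of $a^-,b^+,b^-$, because $\lambda$ is essential. One component, $Q_0$, contains exactly one of these three circles, $d$, and $Q_0$ is an annulus. An arc in an annulus with both ends on $d$ cobounds a disk with an arc of $d$, so by Step 2 no edge in $Q_0$ has both ends on $d$. Hence every edge with an end on $d$ has its other end on $a^+$. If $d=a^-$, its $\mu\ge2$ ends give edges joining $a^+$ to $a^-$, which is excluded. So $d$ is $b^+$ or $b^-$, and its $\nu$ ends all lead to $a^+$. Together with the two ends of $\lambda$ this gives $\mu\ge\nu+2$. The same argument applied to a $bb$-loop gives $\nu\ge\mu+2$. This is a contradiction. $\square$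

**Lemma 5.4.** All exponents in $W_1$ and $W_2$, that is, the values of $\alpha_1,\alpha_2,\beta_1,\beta_2$ on the arcs of $K$, are nonzero.

*Proof.* This combines the two lemmas with one use of Lemma 3.1. By symmetry, suppose $T_1'$ contains an arc $\sigma$ of $K$ of slope $a_1$. By Lemma 5.2, $p_1\ne0$, so $|p_1|\ge2$. Hence no $T_1'$-arc of $K$ has slope $b_1$, since it would have distance $|p_1|\ge2$ from $\sigma$. By Lemma 5.3, no $T_2'$-arc has slope $b_2$. So all exponents in $W_2$ are nonzero and Lemma 3.1 applies to $W_2$. Since $\sigma$ contributes $x'^{\pm p_1}$ with $|p_1|\ge2$, it is the letter $y'$ whose exponents all equal one $\varepsilon'\in\{\pm1\}$. Thus each $T_2'$-arc crosses $b_2$ exactly once, always in the same direction, and $|K\cap b_2|=N$.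

Let $\kappa$ be the component of $K$ cut along $b_2$ that contains $\sigma$. It consists of part of a $T_2'$-arc, then $\sigma$, then part of a $T_2'$-arc. It joins the two sides of $b_2$, since all crossings have the same direction. It misses $a_1$, since $\sigma$ has slope $a_1$. By Lemma 1.2(ii), $e(b_2,\kappa)$ is a Haken circle, and by (1) with $m=1$ it meets $K$ in $2N-2$ points. This contradicts the choice of $c$. $\square$

## 6. One class of arcs in $T_1'$ and two in $T_2'$

By Lemma 5.4, Lemma 3.1 applies to both $W_1$ and $W_2$. In each word, one letter has all its exponents equal to one sign.

**Step 1: these letters have the same index.** Without this, the two words could not be combined. Suppose the contrary. Up to exchanging indices, all $x$-exponents of $W_1$ equal $\varepsilon$, all $y'$-exponents of $W_2$ equal $\varepsilon'$, and all $x'$-exponents of $W_2$ lie in some $\{n',n'+1\}$.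

If $K\cap T_1'$ has only one slope, then, since $\alpha_1=\varepsilon$ on all oriented arcs, they all have the same class $u$. So $W_2=(x'^{\beta_1(u)}y'^{\varepsilon'})^N$, a proper power since $N\ge2$, which is a contradiction.

If at least two slopes occur, take oriented classes $u_1,u_2$ of arcs of different slopes. They form a basis and $\alpha_1(u_1-u_2)=0$, so the primitive class $u_1-u_2$ equals $\pm a_1$. Then $|p_1|=|b_1\cdot(u_1-u_2)|=|\beta_1(u_1)-\beta_1(u_2)|\le1$. Since $p_1\ne\pm1$, we get $p_1=0$ and $\beta_1=\pm\alpha_1$. So $\beta_1$ is constant on all oriented $T_1'$-arcs, however many slopes occur, and $W_2$ is again an $N$-th power, a contradiction.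

So, after possibly exchanging indices, all $x$-exponents of $W_1$ equal $\varepsilon$ and all $x'$-exponents of $W_2$ equal $\varepsilon'$. The $y$-exponents lie in some $\{n,n+1\}$ and the $y'$-exponents in some $\{n',n'+1\}$.

**Step 2: $|p_1|\ge2$, and all oriented arcs of $K\cap T_1'$ have one class $u$, with $|\alpha_1(u)|=|\beta_1(u)|=1$.** This determines $K\cap T_1'$. The knot $K$ crosses $a_1$ exactly $N$ times, always in the same direction. If $p_1=0$, then $a_1=b_1$, and for any component $\kappa$ of $K$ cut along $a_1$ the circle $e(a_1,\kappa)$ is a Haken circle by Lemma 1.2(i), meeting $K$ in $2N-2$ points by (1), a contradiction. So $|p_1|\ge2$. If two slopes occurred, with oriented classes $u_1,u_2$, then $u_1-u_2$ would be primitive with $\alpha_1(u_1-u_2)=0=\beta_1(u_1-u_2)$. So $u_1-u_2=\pm a_1=\pm b_1$ and $p_1=0$, a contradiction. So there is one slope, and as $\alpha_1=\varepsilon$ on all oriented arcs, one class $u$.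

**Step 3: all passages through $T_1'$ fit in one rectangle.** This rectangle will be used twice: once for a contradiction in Step 4, and once to build the page in Section 7.

**Lemma 6.1.** Let $\gamma\subset T_2'$ be a nonseparating curve in the position of Lemma 4.1 such that every $T_2'$-arc of $K$ crosses $\gamma$ at least once and all crossings of $K$ with $\gamma$ are in the same direction. Then exactly $N$ components of $K$ cut along $\gamma$ pass through $T_1'$. They are the intersection of $K$ with a rectangle $R=R^+\cup Q\cup R^-$ joining the two sides of $\gamma$ as in Section 1, with rectangles $Q\subset T_1'$ and $R^\pm\subset T_2'$; $Q$ and $R^+$ meet along an interval of $c$, and so do $Q$ and $R^-$.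

*Proof.* **(i) The rectangles in $T_2'$.** Let $Y$ be $T_2'$ minus an open annular neighborhood of $\gamma$, a pair of pants with boundary circles $c,\gamma^+,\gamma^-$. Since all crossings have the same direction, we may name $\gamma^\pm$ so that $K\cap Y$ consists of $N$ arcs from $c$ to $\gamma^-$ (the initial parts of the $T_2'$-arcs), $N$ arcs from $\gamma^+$ to $c$ (the final parts), and possibly arcs from $\gamma^+$ to $\gamma^-$.

Cap $\gamma^-$ by a disk. The $N$ arcs between $\gamma^+$ and $c$ become spanning arcs of an annulus and cut it into $N$ rectangles in cyclic order. The cap lies in one of them. The other $N-1$ are consecutive and lie in $Y$; let $R^+$ be their union, a rectangle. All other arcs of $K\cap Y$ have an end on $\gamma^-$, so they lie in the component that was not used, and miss $R^+$. Define $R^-$ in the same way from the $N$ arcs between $c$ and $\gamma^-$, by capping $\gamma^+$.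

The rectangles $R^+,R^-$ are disjoint: $R^+$ is connected, misses the arcs defining $R^-$, and meets $\gamma^+$; so it lies in the component that contains $\gamma^+$, which is the one not used for $R^-$. The points of $K$ in the interval $R^+\cap c$ are exactly the points where $K$ enters $T_1'$, and the ends of this interval are entering points. The same holds for $R^-\cap c$ and the points where $K$ leaves $T_1'$.

**(ii) The rectangle in $T_1'$.** By Step 2, $K\cap T_1'$ consists of $N$ parallel arcs of one oriented class. Cut $T_1'$ along one of them, $\sigma_1$. As in Section 4, every other arc cuts off a disk in the resulting annulus with a copy of $\sigma_1$ in its boundary, and the disks at one copy of $\sigma_1$ are nested. So the $N$ arcs cut $T_1'$ into an annulus and $N-1$ rectangles. Regluing along $\sigma_1$, we see that the union of these rectangles is a rectangle $Q$, which contains all the arcs and meets $c$ in two disjoint intervals. Because the arcs have the same oriented class, they run coherently through $Q$. So one interval contains exactly the $N$ entering points, the other exactly the $N$ leaving points, and the extreme points are the ends of the intervals.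

**(iii) Matching.** There is only one interval of $c$ that contains all entering points and no leaving point and has entering points as its ends. Hence $R^+$ and $Q$ meet $c$ in the same interval at the entering points. Likewise $R^-$ and $Q$ meet $c$ in the same interval at the leaving points. So $R^+\cup Q\cup R^-$ is a rectangle from $\gamma^+$ to $\gamma^-$, whose intersection with $K$ consists of $N$ arcs, each running from $\gamma^+$ through $T_1'$ to $\gamma^-$. These are all the components of $K$ cut along $\gamma$ that pass through $T_1'$. There are exactly $N$ of them, because $K$ crosses $\gamma$ between any two consecutive $T_1'$-arcs. Finally enlarge the rectangle slightly, so that its long sides miss $K$. $\square$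

**Step 4: $K\cap T_2'$ has exactly two slopes.** This determines $K\cap T_2'$. The $y$-exponents lie in $\{n,n+1\}$, and both values occur, as otherwise $W_1=(x^\varepsilon y^k)^N$ would be a proper power. By Lemma 5.4 both $n$ and $n+1$ are nonzero, so they have the same sign. Reorienting $a_2$, we may assume $n\ge1$. In the same way, reorienting $b_2$, we may assume that the $y'$-exponents take both values $n',n'+1$ with $n'\ge1$. Since $\alpha_2>0$ on every oriented $T_2'$-arc, each slope is traversed in one direction only. Since $\alpha_2$ takes two values, at least two slopes occur.

Suppose three slopes occur, with oriented classes $v_1,v_2,v_3$. Since $v_i\cdot v_j=\pm1$ for $i\ne j$, we have $v_3=\pm v_1\pm v_2$. Since $\alpha_2>0$ on all three, the signs are not both negative, and after relabeling $v_3=v_1+v_2$. Then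
$$2n\le\alpha_2(v_1)+\alpha_2(v_2)=\alpha_2(v_3)\le n+1,$$
which forces $n=1$ and $\alpha_2(v_1)=\alpha_2(v_2)=1$. The same argument gives $\beta_2(v_1)=\beta_2(v_2)=1$. As $v_1,v_2$ form a basis, $\alpha_2=\beta_2$; so $p_2=0$ and $a_2=b_2$ up to isotopy. Let $k_1,k_2,k_3\ge1$ be the numbers of arcs in the three classes. Then $N=k_1+k_2+k_3$ and
$$|K\cap a_2|=k_1+k_2+2k_3=N+k_3,$$
with all crossings in the same direction and every $T_2'$-arc crossing $a_2$ at least once. Apply Lemma 6.1 with $\gamma=a_2$, and (1) with $m=N$. By Lemma 1.2(i) we obtain a Haken circle meeting $K$ in $2(N+k_3)-2N=2k_3<2N$ points, a contradiction.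

So exactly two slopes occur. Let $v_1,v_2$ be their oriented classes, a basis. The values $\alpha_2(v_1),\alpha_2(v_2)$ are $n,n+1$ in some order, and $\beta_2(v_1),\beta_2(v_2)$ are $n',n'+1$ in some order. Hence
$$|\alpha_1(u)|=|\beta_1(u)|=1,\qquad |\alpha_2(v_2-v_1)|=|\beta_2(v_2-v_1)|=1,\qquad |p_1|\ge2 . \tag{3}$$

For $N=2$ the picture is: two parallel arcs in $T_1'$, one arc in each of the classes $v_1,v_2$ in $T_2'$, and $W_1=x^\varepsilon y^nx^\varepsilon y^{n+1}$ as a cyclic word.

## 7. The once-punctured torus $A_w\cup R$ contains $K$

**Step 1: the curve $\hat w$ and the surface $G$.** We look for a curve in $T_2'$ that every $T_2'$-arc crosses exactly once, in the same direction. Let $w=v_2-v_1$, a primitive class, and let $\hat w\subset T_2'$ be a curve of class $w$ in the position of Lemma 4.1. Since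
$$v_1\cdot w=v_1\cdot v_2=v_2\cdot w=\pm1,$$
$\hat w$ is such a curve. Apply Lemma 6.1 with $\gamma=\hat w$. Now $|K\cap\hat w|=N$, so $K$ cut along $\hat w$ has exactly $N$ components, and all of them pass through $T_1'$. Let $A_w$ be an annular neighborhood of $\hat w$, with $\partial A_w=w^+\cup w^-$. Then
$$K\subset G:=A_w\cup R,\qquad R=R^+\cup Q\cup R^- .$$
This is the extreme case $m=|\hat w\cap K|$ of (1). By Section 1, $G$ and $G'=\Sigma\setminus\mathrm{int}\,G$ are once-punctured tori. Since $[K]\ne0$ in $H_1(H_1)$, also $[K]\ne0$ in $H_1(G)$. So $K$ is an essential, nonperipheral curve in $G$.

**Step 2: the structure of $G'$.** We show that $G'$ is also an annulus with a band, with the roles of $T_1'$ and $T_2'$ exchanged. The closure of $T_1'\setminus Q$ is an annulus $A_u$ with core $\hat u$ of class $\pm u$: it is $T_1'$ cut along a thickened arc of class $u$. Let $c',c''$ be the two arcs forming the closure of $c\setminus R$. Each boundary circle of $A_u$ consists of one long side of $Q$ and one of $c',c''$.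

Let $Y=T_2'\setminus\mathrm{int}\,A_w$, a pair of pants with boundary circles $c,w^+,w^-$. The closure $D_2$ of $Y\setminus(R^+\cup R^-)$ is a pair of pants cut along an arc from $c$ to $w^+$ and an arc from $c$ to $w^-$, so it is a disk. Going around $\partial D_2$ we meet, in order: an arc of $w^+$, a side of $R^+$, $c'$, a side of $R^-$, an arc of $w^-$, the other side of $R^-$, $c''$, the other side of $R^+$. Thus
$$G'=A_u\cup D_2,\qquad\text{glued along }c'\text{ and }c'',$$
an annulus with a band $D_2$ joining its two boundary circles. Let $\omega\subset D_2$ be an arc joining the arc of $w^+$ to the arc of $w^-$. It separates $c'$ from $c''$ in $D_2$, so it is a cocore of this band.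

**Step 3: representatives of the meridians adapted to $G$ and $G'$.** We want each of $a_1,a_2,b_1,b_2$ to be one arc in $G$ followed by one arc in $G'$. From here on only the isotopy classes of $a_i,b_i$ in $T_i'$ matter, and we choose new representatives. Write $t_\gamma$ for a Dehn twist along a curve $\gamma$. The twists $t_{\hat u}$ and $t_{\hat w}$ are supported in $\mathrm{int}\,A_u$ and $\mathrm{int}\,A_w$.

Let $\tau\subset Q$ be an arc joining the two long sides of $Q$; it is a cocore of the band $R$. Let $\eta$ be a spanning arc of $A_u$ with $\partial\eta=\partial\tau$, which exists because the two long sides of $Q$ lie on different boundary circles of $A_u$. Then $\tau\cup\eta\subset T_1'$ is a curve whose class has intersection number $\pm1$ with $u$. Replacing $\eta$ by $t_{\hat u}^k(\eta)$ changes its class by $\pm ku$, so all slopes at distance $1$ from $u$ are obtained in this way. By (3), $a_1$ and $b_1$ have such slopes. So we may take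
$$a_1=\tau\cup\eta,\qquad b_1=\tau\cup t_{\hat u}^{\,m}(\eta). \tag{4}$$
The classes of $a_1,b_1$ differ by $\pm mu$, up to sign, and $|a_1\cdot u|=1$; so $|m|=|p_1|\ge2$.

Similarly, let $\theta$ be a spanning arc of $A_w$ with $\partial\theta=\partial\omega$. The curve $\theta\cup\omega\subset T_2'$ meets $\hat w$ once, and twisting $\theta$ along $\hat w$ realizes all slopes at distance $1$ from $w$. By (3), $a_2$ and $b_2$ have such slopes. After renaming $\theta$ we may take
$$a_2=\theta\cup\omega,\qquad b_2=t_{\hat w}^{\,l}(\theta)\cup\omega,\qquad |l|=|p_2|\ne1. \tag{5}$$

The arcs $\tau,\theta$ cut $G=A_w\cup R$ into a disk, since one is a cocore of the band and the other a spanning arc of the annulus. So do $\tau$ and $t_{\hat w}^{\,l}(\theta)$, the image of this pair under $t_{\hat w}^{\,l}$, which fixes $\tau$. In the same way $\eta,\omega$ cut $G'=A_u\cup D_2$ into a disk, and so do $t_{\hat u}^{\,m}(\eta),\omega$.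

## 8. Two product structures and the monodromy

**Step 1: recognizing a product.** We need a criterion for $H_i$ to be $G\times[0,1]$, pinched along $\partial G$, with $G$ and $G'$ as its two faces.

**Lemma 8.1.** Let $H$ be a genus $2$ handlebody, $\partial H=G\cup_\partial G'$ a union of once-punctured tori, and $D,E\subset H$ disjoint disks with $\partial D=d\cup d'$, $\partial E=e\cup e'$, where $d,e\subset G$ are arcs cutting $G$ into a disk $\hat G$ and $d',e'\subset G'$ are arcs cutting $G'$ into a disk $\hat G'$. Then there are a homeomorphism $f:G\to G'$ with $f|_{\partial G}=\mathrm{id}$, $f(d)=d'$, $f(e)=e'$, and a homeomorphism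
$$\Phi:(G\times[0,1])/\!\sim\ \longrightarrow H,\qquad (x,t)\sim(x,t')\text{ for }x\in\partial G,$$
with $\Phi(x,0)=x$ and $\Phi(x,1)=f(x)$.

The model case is the pinched product itself, with $D=d\times[0,1]/\!\sim$ and $E=e\times[0,1]/\!\sim$.

*Proof.* *Cutting gives a ball.* The surface $\partial H$ cut along $\partial D\cup\partial E$ is $\hat G\cup\hat G'$, glued along the four arcs into which $\partial G$ is cut by the endpoints of $d$ and $e$. Adding the copies $D^\pm,E^\pm$ of the disks gives the boundary of $H$ cut along $D\cup E$. It is connected and has Euler characteristic $-2+4=2$, so it is a sphere. Since $H$ is irreducible and embeds in $\mathbb R^3$, $H$ cut along $D\cup E$ is a ball $B$.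

*The map $f$.* Choose homeomorphisms $d\to d'$ and $e\to e'$ fixing endpoints. The circle $\partial\hat G$ consists of the four arcs of $\partial G$ and the copies $d^\pm,e^\pm$. The circle $\partial\hat G'$ consists of the same four arcs and $d'^\pm,e'^\pm$. Since $\partial D^\pm=d^\pm\cup d'^\pm$ and $\partial E^\pm=e^\pm\cup e'^\pm$ in $\partial B$, corresponding copies have the same endpoints. So the chosen maps, used on both copies, together with the identity on the arcs of $\partial G$, form a homeomorphism $\partial\hat G\to\partial\hat G'$. Extend it to $\hat G\to\hat G'$ and reglue to get $f$.

*The map $\Phi$.* Define $\Phi$ on $G\times0$ by the identity, on $G\times1$ by $f$, and on the disks $d\times[0,1]/\!\sim$ and $e\times[0,1]/\!\sim$ by homeomorphisms onto $D$ and $E$ that extend the maps already given on their boundaries. This is a homeomorphism from the boundary sphere of the ball $\hat G\times[0,1]/\!\sim$ onto $\partial B$, compatible with the regluing. Extend it to the balls by coning. $\square$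

**Step 2: the open book.** We put the two products together. Apply Lemma 8.1 to $H_1$ with the disjoint disks bounded by $a_1,a_2$, and to $H_2$ with those bounded by $b_1,b_2$, written as in (4) and (5). We get homeomorphisms $f_1,f_2:G\to G'$, the identity on $\partial G$, with
$$f_1(\tau)=\eta,\quad f_1(\theta)=\omega,\qquad f_2(\tau)=t_{\hat u}^{\,m}(\eta),\quad f_2(t_{\hat w}^{\,l}\theta)=\omega. \tag{6}$$
The two products are glued along $G\times0$ by the identity and along their other faces through $G'$. So $M$ is the open book with page $G$, binding $\partial G$ and monodromy $\varphi=f_1^{-1}f_2$ or its inverse, depending on conventions. In particular $\partial G$ is a genus one fibered knot in $M$ with fiber $G\supset K$. It remains to identify $\varphi$; it preserves orientation, since it fixes $\partial G$ pointwise.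

**Step 3: the monodromy is a product of two twist powers.** We compare $\varphi$ with an explicit map on two arcs that cut $G$ into a disk. Put $z=f_1^{-1}(\hat u)$. Since $\hat u$ meets $\eta$ once and misses $\omega$, the curve $z$ meets $\tau$ once and misses $\theta$. Now $G$ cut along $\theta$ is a rectangle (from $A_w$) with the band $R$, an annulus with spanning arc $\tau$. As $z$ meets $\tau$ once, it is isotopic in the complement of $\theta$ to the core of this annulus, that is, to the core of $R$ closed up by an arc of $A_w\setminus\theta$. That curve meets $\hat w$ once.

Conjugating a Dehn twist by a homeomorphism gives a Dehn twist or its inverse. So $f_1^{-1}t_{\hat u}^{\,m}f_1=t_z^{\,m'}$ with $m'=\pm m$, where $t_z$ is supported in $f_1^{-1}(\mathrm{int}\,A_u)$, a neighborhood of $z$ that misses $\theta$. From (6),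
$$\varphi(\tau)=f_1^{-1}t_{\hat u}^{\,m}(\eta)=t_z^{\,m'}(\tau),\qquad \varphi(t_{\hat w}^{\,l}\theta)=f_1^{-1}(\omega)=\theta .$$
Let $\psi=t_z^{\,m'}t_{\hat w}^{-l}$. As $t_{\hat w}$ is the identity on $\tau$ and $t_z$ is the identity on $\theta$,
$$\psi(\tau)=t_z^{\,m'}(\tau),\qquad \psi(t_{\hat w}^{\,l}\theta)=t_z^{\,m'}(\theta)=\theta .$$
So $\varphi^{-1}\psi$ fixes $\partial G$ pointwise and maps each of the arcs $\tau$ and $t_{\hat w}^{\,l}\theta$ to itself, fixing endpoints. After an isotopy rel $\partial G$ it is the identity on both arcs, and it preserves their sides, because it is the identity on $\partial G$. These arcs cut $G$ into a disk, so by the Alexander trick $\varphi$ is isotopic rel $\partial G$ to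
$$\psi=t_z^{\,m'}\,t_{\hat w}^{-l}. \tag{7}$$

**Step 4: matching with the plumbing.** The last step compares (7) with the monodromy of the plumbed Hopf bands. By Stallings and Gabai, the plumbing of the $r$-Hopf band and the $s$-Hopf band is the open book with page $F$ and monodromy the composition, in some order, of $t_h^{\,\epsilon r}$ and $t_{h'}^{\,\epsilon s}$. Here $h,h'$ are the cores, which meet once, and $\epsilon=\pm1$ is a fixed sign convention. Put
$$r=\epsilon m',\qquad s=-\epsilon l;\qquad\text{then } |r|=|p_1|\ge2,\quad |s|=|p_2|\ne1 .$$
The curves $z,\hat w$ in $G$ meet once up to isotopy, and so do $h,h'$ in $F$. So there is an orientation-preserving homeomorphism $G\to F$ that carries $z$ to $h$ and $\hat w$ to $h'$, up to isotopy. It conjugates $\psi$ to $t_h^{\,\epsilon r}t_{h'}^{\,\epsilon s}$. The other order of composition is conjugate to this one by a power of a twist. Replacing the monodromy by its inverse changes the open book only by a homeomorphism reversing the direction of the pages. Since an open book is determined up to homeomorphism by its page and its monodromy up to isotopy rel boundary and conjugation, there is a homeomorphism from $M$ to $L(r,1)\#L(s,1)$ that carries the page $G$ to a page, which we may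 take to be $F$. It carries the essential curve $K\subset G$ to an essential curve on $F$, that is, to $K^{p,q}_{r,s}$ for some slope $(p,q)$.

This proves Proposition 4.2. With the case $N\le1$ from Section 4 it proves Theorem 2.3, and by the argument at the end of Section 2 it proves Theorem 2.2. $\blacksquare$
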